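# The tangent bundle of a smooth affine variety has degree at most the square of the degree

## Theorem 1 and what it says

Throughout, $K$ is an algebraically closed field of any characteristic and $\mathbb A^n=K^n$ carries the Zariski topology.

**Theorem 1.** Let $V\subseteq\mathbb A^n$ be an irreducible affine variety. If $V$ is smooth, then $\deg(TV)\le\deg(V)^2$. For arbitrary irreducible $V$, the closure of the tangent bundle of $V_{\rm reg}$ has degree $\le\deg(V)^2$.

Let us unpack the two sides. The degree of an irreducible variety $W\subseteq\mathbb A^m$ of dimension $e$ is the number of points of $W\cap L$ for a generic affine linear subspace $L$ of dimension $m-e$. It equals the degree of the closure of $W$ in $\mathbb P^m$, as read off from the Hilbert polynomial. If a homogeneous coordinate ring has Hilbert series $h(s)/(1-s)^{e+1}$ with $h(1)\neq0$, then its projective variety has dimension $e$ and degree $h(1)$. For a projective scheme whose top-dimensional components are $Z_i$, with multiplicities $m_i$ (the length of the local ring at the generic point of $Z_i$), the degree is $\sum_i m_i\deg Z_i$.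

Put $d=\dim V$, $r=n-d$, $D=\deg V$. A point $p\in V$ is regular if the gradients $\nabla f(p)$, $f\in I(V)$, span a space of dimension $r$. The regular points form a nonempty open subset $V_{\rm reg}$, and $V$ is smooth if $V_{\rm reg}=V$. The tangent bundle is
$$TV=\{(p,q)\in\mathbb A^{2n}: p\in V,\ \nabla f(p)\cdot q=0\ \text{ for all } f\in I(V)\}.$$
We shall check below that it is irreducible of dimension $2d$ when $V$ is smooth.

The theorem answers a question of Jeronimo, Lanciano and Solernó, from "On the geometric degree of the tangent bundle of a smooth algebraic variety", arXiv:2403.10661 (2024): is there a universal polynomial $P(n,\deg V)$, quadratic in $\deg V$, with $\deg(TV)\le P(n,\deg V)$ for every smooth irreducible $V\subseteq\mathbb A^n$? The answer is yes, and one can take $P(n,x)=x^2$, with no dependence on $n$. The known bounds were as follows. One has $\deg(TV)\le D^2$ for smooth irreducible hypersurfaces and for $V$ defined by generic polynomials. In general,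
$$\deg(TV)\le\min\big\{D^{\,n-d+1},\ D\,((n-d)(D-1)+1)^d\big\},$$
which for curves gives $(n-1)D^2$, and which is at least cubic in $D$ when $V$ is neither a curve nor a hypersurface.

After proving Theorem 1 we shall see when equality holds (Theorem 7, Corollary 8) and extend the bound to jets (Theorem 9). In particular $x^2$ cannot be improved.

## A line, a parabola and a hyperbola

If $V$ is an affine linear subspace, so is $TV$, and $1\le1^2$. Two conics show more.

Let $V=\{y=x^2\}\subset\mathbb A^2$ with $\operatorname{char}K\ne2$. Then $TV$ consists of the points $(x,x^2,u,2xu)$. A codimension-two $L$ is given by two equations $a_j+b_jx+c_jy+e_ju+g_jv=0$, which on $TV$ become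
$$\alpha_j(x)+\beta_j(x)u=0,\qquad \alpha_j=a_j+b_jx+c_jx^2,\quad \beta_j=e_j+2g_jx\qquad(j=1,2).$$
When $\beta_1,\beta_2$ have no common root, the solutions correspond to the roots of $\alpha_1\beta_2-\alpha_2\beta_1$, a polynomial of degree at most $3$. For generic coefficients it has three distinct roots: with $\beta_1=-1$ and $\beta_2=2x$ it becomes $2x\alpha_1+\alpha_2$, an arbitrary cubic. So $\deg(TV)=3<4$.

Let $V=\{xy=1\}$, any characteristic. The points of $TV$ are $(x,1/x,u,-u/x^2)$, $x\ne0$. With $A_j=c_j+a_jx+b_jx^2$ and $B_j=e_jx^2-g_j$, the same elimination leads to the roots of $A_1B_2-A_2B_1$. For $B_1=-1$, $B_2=x^2$ this is $x^2A_1+A_2$, an arbitrary quartic, so there are generically four distinct nonzero roots. Hence $\deg(TV)=4=D^2$.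

Both curves have degree $2$. They differ at infinity: the closure of the parabola touches the line at infinity, and that of the hyperbola crosses it in two distinct points. Theorem 7 will explain the difference.

## Bézout, and the exponent it produces

A sensible first attempt is to bound $\deg(TV)$ from its equations. Suppose $f_1,\dots,f_r\in I(V)$ have degree at most $D$ and independent gradients at some point of the smooth variety $V$, hence on a nonempty open $V^\circ\subseteq V$. Each $\nabla f_i(p)\cdot q$ has total degree at most $D$ in $(p,q)$. Over $V^\circ$, the set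
$$(V\times\mathbb A^n)\cap\{\nabla f_1(p)\cdot q=\dots=\nabla f_r(p)\cdot q=0\}$$
is exactly $TV|_{V^\circ}$, so $TV$ is one of its irreducible components. Now $V\times\mathbb A^n$ has degree $D$, and the Bézout inequality gives $\deg(TV)\le D\cdot D^r=D^{\,n-d+1}$.

For $r=1$ this is $D^2$. For $r\ge2$ it stops being quadratic: every equation costs a factor $D$, and the number of equations is the codimension. To do better we must produce $TV$ without counting the equations of $V$.

## Secant vectors that become tangent vectors

There is a variety of the right dimension and the right degree at hand: $V\times V$ has dimension $2d$ and (as we shall check) degree $D\cdot D$, no matter how many equations $V$ needs. Write its points as $(p,\,p+tq)$. For fixed $t\ne0$ the pairs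
$$\{(p,q): p\in V,\ p+tq\in V\}$$
form a linear image of $V\times V$, so they also have degree $D^2$. As $t\to0$, the condition $f(p+tq)-f(p)=0$, divided by $t$, becomes $\nabla f(p)\cdot q=0$. So $TV$ should appear in the limit. Limits preserve degree if we take them in projective space. Two things need care: every tangent vector must really occur in the limit, and the limit may contain other components, which can only make the degree of $TV$ smaller.

For the parabola, with homogenizing coordinate $z$, the family is
$$yz=x^2,\qquad vz=2xu+tu^2,$$
and at $t=0$ we get $yz=x^2$, $vz=2xu$ in $\mathbb P^4$. This contains the closure of $TV$, and also the plane $\{z=x=0\}$ at infinity. If $\operatorname{char}K\neq2$, then near the generic point of the plane $z=x^2/y$, and the second equation reads $x(vx/y-2u)=0$ with the second factor invertible; so the plane has multiplicity one, and $4=3+1$. If $\operatorname{char}K=2$, the equations give $x^2=0$ there, so the plane has multiplicity two, while the closure of $TV$ is $\{v=0,\ yz=x^2\}$, of degree $2$; and $4=2+2$.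

## Local equations of $V$ and of its tangent bundle

**Lemma 2.** Let $V$ be irreducible and $p_0\in V_{\rm reg}$. There are $f_1,\dots,f_r\in I(V)$ and a principal open set $U=\{g\ne0\}\ni p_0$ of $\mathbb A^n$ such that $I(V)_g=(f_1,\dots,f_r)_g$ and one fixed $r\times r$ minor of the Jacobian matrix of $f_1,\dots,f_r$ has no zero on $U$. Then $V\cap U=\{f_1=\dots=f_r=0\}\cap U$, every point of $V\cap U$ is regular, and over $U$
$$TV=\{(p,q):f_i(p)=0,\ \nabla f_i(p)\cdot q=0,\ i\le r\}\cong(V\cap U)\times\mathbb A^d.$$

*Proof.* Choose $f_1,\dots,f_r\in I(V)$ with independent gradients at $p_0$, and let $\mathcal O$ be the local ring of $\mathbb A^n$ at $p_0$. The $f_i$ are part of a regular system of parameters, so $\mathcal O/(f_1,\dots,f_r)$ is a regular local ring of dimension $d$, hence a domain. It surjects onto $\mathcal O_{V,p_0}$, a domain of the same dimension, so the kernel is zero and $I(V)\mathcal O=(f_1,\dots,f_r)\mathcal O$. As $I(V)$ is finitely generated, the equality holds after inverting one $g$ with $g(p_0)\ne0$; multiply $g$ by an $r\times r$ minor that is nonzero at $p_0$.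

The description of $V\cap U$ is clear, and the gradients of the $f_i$ are independent on it. If $f\in I(V)$, write $g^Nf=\sum a_if_i$ and differentiate at $p\in V\cap U$, where $f$ and the $f_i$ vanish: $g^N(p)\nabla f(p)=\sum a_i(p)\nabla f_i(p)$. So $\nabla f_i(p)\cdot q=0$ for $i\le r$ implies $\nabla f(p)\cdot q=0$, and the gradients span exactly dimension $r$. Because of the minor, the equations $\nabla f_i(p)\cdot q=0$ can be solved for $r$ of the coordinates of $q$, which gives the product structure. $\square$

Thus $TV_{\rm reg}$ is covered by open pieces $(V\cap U)\times\mathbb A^d$ that are irreducible of dimension $2d$. Any two of them meet, since nonempty open subsets of $V$ meet. So $TV_{\rm reg}$ is irreducible of dimension $2d$.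

## The closure of $V\times V$

Let $X\subseteq\mathbb P^n$ be the projective closure of $V$, $H=\{x_0=0\}$, and $S_X=K[x_0,P]/I(X)$ with $P=(P_1,\dots,P_n)$. Then $S_X$ is a domain and $x_0\ne0$ in it. Put
$$B=S_X\otimes_{K[x_0]}S_X,$$
a quotient of $K[x_0,P,P']$.

**Lemma 3.** $B$ is a domain, $x_0\neq 0$ in $B$, and $B$ is the homogeneous coordinate ring of the closure $M\subseteq\mathbb P^{2n}$ of $V\times V$. Moreover $\dim M=2d$ and $\deg M=D^2$.

*Proof.* As a graded $K[x_0]$-module, $S_X$ is torsion-free and bounded below, hence free: lift a homogeneous $K$-basis of $S_X/x_0S_X$; the lifts generate by induction on degree, and a relation among them could be divided by $x_0$ until it is nontrivial modulo $x_0$. So $B$ is free over $K[x_0]$ and $x_0$ is a nonzerodivisor on $B$. Since $S_X[1/x_0]=K[V][x_0^{\pm1}]$, we have $B[1/x_0]=(K[V]\otimes_KK[V])[x_0^{\pm1}]$, a domain because $K$ is algebraically closed. Hence $B$ is a domain. Its defining ideal is a homogeneous prime that does not contain $x_0$ and that dehomogenizes to the ideal of $V\times V$; so it is the ideal of $M$.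

Let $b(s)$ be the generating series of the degrees of a homogeneous $K[x_0]$-basis of $S_X$. Then $S_X$ has Hilbert series $b(s)/(1-s)=h(s)/(1-s)^{d+1}$ with $h(1)=D$, so $b=h/(1-s)^d$. The products of basis elements form a basis of $B$, whose Hilbert series is therefore
$$\frac{b(s)^2}{1-s}=\frac{h(s)^2}{(1-s)^{2d+1}}.\qquad\square$$

## The degeneration and its limit

Use coordinates $[x_0:P:Q]$ on $\mathbb P^{2n}$, with $\mathbb A^{2n}=\{x_0=1\}$. For $t\ne0$ let $\Phi_t[x_0:P:Q]=[x_0:P:P+tQ]$, a linear automorphism, and let
$$\mathcal W^*=\{(w,t):t\ne0,\ \Phi_t(w)\in M\}\subset\mathbb P^{2n}\times\mathbb G_m,\qquad \mathcal W=\overline{\mathcal W^*}\subseteq\mathbb P^{2n}\times\mathbb A^1.$$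
Since $(w,t)\mapsto(\Phi_t(w),t)$ is an isomorphism $\mathcal W^*\cong M\times\mathbb G_m$, $\mathcal W$ is irreducible of dimension $2d+1$. In affine coordinates,
$$\mathcal W^*\cap(\mathbb A^{2n}\times\mathbb G_m)=\{(p,q,t):t\ne0,\ p\in V,\ p+tq\in V\}. \tag{1}$$

We describe $\mathcal W$ algebraically. Let $I=(P_1'-P_1,\dots,P_n'-P_n)\subset B$, so that $B/I=S_X$. The *extended Rees algebra* of $I$ is $\mathcal R=B[t,It^{-1}]=\bigoplus_{k\in\mathbb Z}I^kt^{-k}\subset B[t,t^{-1}]$, with $I^k=B$ for $k\le0$. Comparing powers of $t$ gives $\mathcal R/t\mathcal R=\bigoplus_{k\ge0}I^k/I^{k+1}=\operatorname{gr}_I(B)$. (For $K[x]$ and the ideal $(x)$ one gets $K[x,t,xt^{-1}]=K[t,y]$ with $x=ty$, and the quotient by $t$ is $K[y]$.) We grade by $\deg x_0=\deg P_i=\deg P'_i=1$, $\deg t=0$.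

**Proposition 4.** The homogeneous coordinate ring of $\mathcal W$ over $K[t]$ is $\mathcal R$, and $\mathcal W_0=\operatorname{Proj}G$ with $G=\operatorname{gr}_I(B)$. All minimal primes of $G$ have dimension $2d+1$, so $\mathcal W_0$ is pure of dimension $2d$, and
$$\sum_Z\operatorname{mult}_Z(\mathcal W_0)\deg Z=D^2\qquad(Z\text{ the irreducible components of }\mathcal W_0).\tag{2}$$

*Proof.* Over $\mathbb G_m$, the substitution $P'=P+tQ$ shows that the ideal of $\mathcal W^*$ is the kernel of $K[t^{\pm1}][x_0,P,Q]\to B[t^{\pm1}]$, $Q\mapsto(P'-P)/t$. The ideal of the closure is its contraction, that is, the kernel of the same map on $K[t][x_0,P,Q]$. The image is generated over $K[t]$ by $x_0$, $P$ and the $(P_i'-P_i)/t$; it contains $P'=P+t\cdot(P'-P)/t$, hence $B$, so it is $\mathcal R$. Setting $t=0$ gives $\mathcal W_0=\operatorname{Proj}(\mathcal R/t\mathcal R)$.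

Each graded piece $\mathcal R_k$ is a finitely generated torsion-free $K[t]$-module, hence free. Since $\mathcal R_k[1/t]=B_k[t^{\pm1}]$, its rank is $\dim_KB_k$. So $\dim_KG_k=\dim_KB_k$ for all $k$: the limit $\mathcal W_0$ has the same Hilbert function as $M$, hence dimension $2d$ and degree $D^2$.

Finally, $\mathcal R$ is a finitely generated domain with fraction field $\operatorname{Frac}(B)(t)$, so $\dim\mathcal R=2d+2$. By Krull, every minimal prime over the nonzero nonunit $t$ has height one and quotient of dimension $2d+1$. These primes are homogeneous in $G$, and none is the irrelevant ideal because $2d+1\ge1$; so they correspond to the components of $\mathcal W_0$, all of dimension $2d$. Formula (2) is the additivity of the degree over components. $\square$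

## Every tangent vector is a limit, and the proof of Theorem 1

It remains to see that $TV_{\rm reg}$ lies in $\mathcal W_0$. From a tangent vector one would like to build a curve of pairs $(p(t),q(t))$ with $p(t)$ and $p(t)+tq(t)$ in $V$. A dimension count does it.

**Lemma 5.** If $p_0\in V_{\rm reg}$ and $q_0\in T_{p_0}V$, then $(p_0,q_0)\in\mathcal W_0$.

*Proof.* Take $U$ and $f_1,\dots,f_r$ from Lemma 2 and put $F_i(p,q,t)=\big(f_i(p+tq)-f_i(p)\big)/t$. This is a polynomial, and $F_i(p,q,0)=\nabla f_i(p)\cdot q$. Let
$$Z=\{f_i(p)=0,\ F_i(p,q,t)=0,\ i\le r\}\subseteq\mathbb A^{2n+1},\qquad\Omega=\{p\in U,\ p+tq\in U\}.$$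
Then $\Omega$ is an open neighborhood of $z_0=(p_0,q_0,0)\in Z$. Let $Z'$ be an irreducible component of $Z$ through $z_0$. There are $2r$ equations, so $\dim Z'\ge2n+1-2r=2d+1$. By Lemma 2, $Z\cap\Omega\cap\{t=0\}=T(V\cap U)\times\{0\}$ has dimension $2d$. So $Z'\cap\Omega$ is not contained in $\{t=0\}$, and $Z'\cap\Omega\cap\{t\ne0\}$ is nonempty and open, hence dense, in $Z'$. At its points $f_i(p)=f_i(p+tq)=0$ with $p,p+tq\in U$, that is, $p,p+tq\in V$. By (1) it lies in $\mathcal W^*$, so $z_0\in\mathcal W$. $\square$

*Proof of Theorem 1.* Let $\mathcal T$ be the closure of $TV_{\rm reg}$ in $\mathbb P^{2n}$. It is irreducible of dimension $2d$, and it lies in $\mathcal W_0$ by Lemma 5. Since $\mathcal W_0$ is pure of dimension $2d$, $\mathcal T$ is one of its components. All terms of (2) are positive, so $\deg\mathcal T\le D^2$. The degree of $\mathcal T$ is that of the closure of $TV_{\rm reg}$ in $\mathbb A^{2n}$, which is $\deg(TV)$ if $V$ is smooth. $\blacksquare$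

## What the limit contains besides $TV$

When is something lost? For smooth $V$ all of the loss sits at infinity.

**Proposition 6.** If $V$ is smooth, then
$$D^2=\deg(TV)+\sum_{Z\subseteq\{x_0=0\}}\operatorname{mult}_Z(\mathcal W_0)\deg Z,\tag{3}$$
the sum being over the components of $\mathcal W_0$ at infinity. In particular $\deg(TV)=D^2$ if and only if $\mathcal W_0$ has no component in $\{x_0=0\}$.

*Proof.* We show that $\mathcal W_0\cap\mathbb A^{2n}$ is $TV$ with its reduced structure. For $f\in I(V)$ the polynomials $f(p)$ and $(f(p+tq)-f(p))/t$ vanish on (1), hence on the affine part of $\mathcal W$. So $\mathcal W_0\cap\mathbb A^{2n}$ is a closed subscheme of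
$$\Theta=\{f(p)=0,\ \nabla f(p)\cdot q=0\ \ \forall f\in I(V)\},$$
whose underlying set is $TV$. Over a set $U$ as in Lemma 2, $\Theta$ is a closed subscheme of $\{f_i(p)=0,\ \nabla f_i(p)\cdot q=0,\ i\le r\}$, with the same underlying set $TV|_U$. The latter scheme has Jacobian matrix
$$\begin{pmatrix}\nabla f_i&0\\ *&\nabla f_i\end{pmatrix}$$
of rank $2r$, so it is smooth of dimension $2d$, hence reduced, and the two agree. So $\Theta$ is reduced. The closed subscheme $\mathcal W_0\cap\mathbb A^{2n}$ contains all points of $TV$ by Lemma 5, so it equals $\Theta$. Thus $\mathcal T$ has multiplicity one and is the only component of $\mathcal W_0$ that meets $\mathbb A^{2n}$. Now use (2). $\square$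

For the parabola, (3) is the count $4=3+1$ (or $2+2$ in characteristic $2$). Indeed the ring $K[z,x,y,u,v]/(yz-x^2,\,vz-2xu)$ maps onto $G$; the two quadrics have no common factor, so it has Hilbert series $(1-s^2)^2/(1-s)^5=(1+s)^2/(1-s)^3$, which is that of $G$. So it equals $G$.

**Theorem 7.** Let $V$ be smooth, $d\ge1$. Let $S\subseteq X\cap H$ be the set of points where the scheme $X\cap H$ is not smooth of dimension $d-1$, and let $E\subseteq\mathbb P^{n-1}$ be the closure of $\{[p'-p]:p\ne p'\in V\}$.

1. If $2d\ge n$ and $\dim S<2d-n$ (with $\dim\emptyset=-1$), then $\deg(TV)=D^2$.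
2. If $\deg(TV)=D^2$, then (a) $X\cap H$ is generically reduced and (b) $\dim E<2d$.

Here $X\cap H$ is the scheme-theoretic intersection; all its components have dimension $d-1$, and generically reduced means that all of them have multiplicity one. For the parabola, $X\cap H$ is the double point $x^2=0$ in $\mathbb P^1$, so $S$ is that point and (a) fails. For the hyperbola, $X\cap H$ is two reduced points, $S=\emptyset$, and part 1 applies with $2d-n=0$. In both cases $E=\mathbb P^1$.

## Points of the limit at infinity: part 1 and part 2(b)

*Proof of Theorem 7, part 1.* The purpose is to bound the dimension of $\mathcal W_0\cap\{x_0=0\}$. Let $w=[0:P:Q]\in\mathcal W_0$. For homogeneous $F\in I(X)$, both $F(x_0,P)$ and $\big(F(x_0,P+tQ)-F(x_0,P)\big)/t$ vanish on $\mathcal W^*$, hence on $\mathcal W$. At $t=0$, $x_0=0$ this says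
$$F(0,P)=0,\qquad\sum_{i=1}^n\partial_iF(0,P)\,Q_i=0\qquad\text{for all homogeneous }F\in I(X).\tag{4}$$

Suppose first $P\ne0$, $P\notin S$. The scheme $X\cap H\subset H\cong\mathbb P^{n-1}$ is defined by the forms $F(0,\cdot)$. Its tangent space at $P$ is the solution space of the linear equations in (4) modulo the line $KP$, which lies in that solution space by Euler's identity. As $X\cap H$ is smooth of dimension $d-1$ at $P$, the solution space has dimension $d$. The affine cone over $(X\cap H)\setminus S$ has dimension $d$, so the pairs $(P,Q)$ have dimension at most $2d$, and the points $w$ form a set of dimension at most $2d-1$.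

Suppose next $P\in S$. The pairs $(P,Q)$ have dimension at most $(\dim S+1)+n$, so the points $w$ form a set of dimension at most $\dim S+n<2d$.

Finally, the points with $P=0$ form a set of dimension at most $n-1\le2d-1$.

So $\mathcal W_0\cap\{x_0=0\}$ has dimension less than $2d$. As $\mathcal W_0$ is pure of dimension $2d$, it has no component at infinity, and (3) gives $\deg(TV)=D^2$. $\square$

*Proof of Theorem 7, part 2(b).* The purpose is to place the directions of all chords in $\mathcal W_0$. For $p\ne p'$ in $V$ and $t\neq0$,
$$\Phi_t[t:tp:p'-p]=[t:tp:tp']=[1:p:p']\in M.$$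
So $t\mapsto([t:tp:p'-p],t)$ maps $\mathbb G_m$ into $\mathcal W^*$, hence $0$ into $\mathcal W$, and $[0:0:p'-p]\in\mathcal W_0$. Therefore $\{[0:0:e]:e\in E\}\subseteq\mathcal W_0$. This set is closed and irreducible, of dimension $\dim E\le2d$, since $E$ is the closure of the image of an open subset of $V\times V$. If $\dim E=2d$, it is a component of $\mathcal W_0$ at infinity, and $\deg(TV)<D^2$ by (3). $\square$

## Multiplicities computed along two hypersurface directions: part 2(a)

If $Y$ is a component of $X\cap H$ of multiplicity $m$, then inside the boundary $\{x_0=0\}$ of $M$ the product $Y\times Y$ has multiplicity $m^2$, whereas along the diagonal $Y$ counts $m$ times. We shall show that, when nothing is lost at infinity, these two numbers compute the same multiplicity. We need some local algebra.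

**Definition.** Let $R$ be a noetherian local ring of dimension $s$ and $\mathfrak a$ an ideal primary to the maximal ideal. The *multiplicity* $e(\mathfrak a;R)$ is defined by $\operatorname{length}(R/\mathfrak a^k)=e(\mathfrak a;R)\,k^s/s!+O(k^{s-1})$. For any ideal $\mathfrak a$, an ideal $\mathfrak b\subseteq\mathfrak a$ is a *reduction* of $\mathfrak a$ if $\mathfrak b\mathfrak a^c=\mathfrak a^{c+1}$ for some $c$. The *analytic spread* $\ell(\mathfrak a)$ is the dimension of $\bigoplus_k\mathfrak a^k/\mathfrak m\mathfrak a^k$, where $\mathfrak m$ is the maximal ideal.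

For example, in $K[x,y]_{(x,y)}$ the ideal $\mathfrak b=(x^2,y^2)$ is a reduction of $\mathfrak a=(x^2,xy,y^2)$, since $\mathfrak b\mathfrak a=\mathfrak a^2$; and $\bigoplus\mathfrak a^k/\mathfrak m\mathfrak a^k\cong K[a,b,c]/(ac-b^2)$, so $\ell(\mathfrak a)=2$. The facts we use are these.

- (F1) If $\mathfrak b$ is a reduction of $\mathfrak a$, then $\sqrt{\mathfrak b}=\sqrt{\mathfrak a}$ and $e(\mathfrak b;R)=e(\mathfrak a;R)$ when defined. Indeed $\mathfrak a^{k+c}=\mathfrak b^k\mathfrak a^c\subseteq\mathfrak b^k\subseteq\mathfrak a^k$. Reductions stay reductions in quotients and localizations.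
- (F2) If $R$ is regular with maximal ideal $\mathfrak m$, then $e(\mathfrak m;R)=1$. If $A$ is a one-dimensional local domain and $x\neq0$ is in its maximal ideal, then $e(x;A)=\operatorname{length}(A/xA)$, because $\operatorname{length}(A/x^kA)=k\operatorname{length}(A/xA)$.
- (F3) Associativity: $e(\mathfrak a;R)=\sum_{\mathfrak p}\operatorname{length}(R_{\mathfrak p})\,e(\mathfrak a;R/\mathfrak p)$ over the primes with $\dim R/\mathfrak p=\dim R$. (For $K[x,y]/(x^2y)$ at the origin and $\mathfrak a=(x+y)$: the primes $(x)$, $(y)$ contribute $2\cdot1+1\cdot1=3$, which is the length of $K[x]/(x^3)$.)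
- (F4) Lech's associativity formula (Lech 1957; Nagata, *Local Rings*, Thm 24.7): if $a_1,\dots,a_k,b_1,\dots,b_l$ is a system of parameters of $R$, then $e((a,b);R)=\sum_{\mathfrak p}e((b);R/\mathfrak p)\,e((a)R_{\mathfrak p};R_{\mathfrak p})$ over the minimal primes $\mathfrak p$ of $(a)$ with $\dim R/\mathfrak p=l$ and $\operatorname{ht}\mathfrak p=k$.
- (F5) If $x,a_1,\dots,a_k$ is a system of parameters and $x$ is a nonzerodivisor, then $e((a,x);R)=e((a);R/xR)$ (Nagata, or Auslander–Buchsbaum).
- (F6) Northcott–Rees: if the residue field of $R$ is infinite, every ideal $\mathfrak a$ has a reduction generated by $\ell(\mathfrak a)$ elements.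

*Proof of Theorem 7, part 2(a).* Assume $\deg(TV)=D^2$, and let $Y$ be a component of $X\cap H$ of multiplicity $m$.

**Step 1.** *We translate the hypothesis into a dimension bound for $G$.* By Proposition 4 all minimal primes of $G$ have dimension $2d+1$ and correspond to the components of $\mathcal W_0$. By Proposition 6 none of these lies in $\{x_0=0\}$, so $x_0$ lies in no minimal prime of $G$. Hence $\dim G/x_0G\le2d$.

**Step 2.** *We set up the local ring.* Let $\mathfrak q\subset S_X$ be the homogeneous prime of $Y$; then $x_0\in\mathfrak q$ and $\dim S_X/\mathfrak q=d$. Let $\mathfrak Q\subset B$ be its preimage under $B\to B/I=S_X$, and put $R=B_{\mathfrak Q}$, $A=R/IR=(S_X)_{\mathfrak q}$. Since $B$ and $S_X$ are finitely generated domains of dimensions $2d+1$ and $d+1$, we get $\dim R=d+1$ and $\dim A=1$. So $A$ is a one-dimensional local domain, $IR$ is prime, and $\operatorname{ht}IR=d$.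

**Step 3.** *We show that $IR$ has a reduction with $d$ generators.* The ring $\bigoplus_kI^kR/\mathfrak QI^kR$ is $G\otimes_{S_X}\kappa(\mathfrak q)$, so $\ell(IR)$ is the dimension of this fiber. Choose a minimal prime of the fiber with quotient of dimension $\ell(IR)$, and let $\mathfrak p'$ be its preimage in $G/\mathfrak qG$. Then $(G/\mathfrak qG)/\mathfrak p'$ is a finitely generated domain containing $S_X/\mathfrak q$, with transcendence degree $\ell(IR)$ over $\kappa(\mathfrak q)$ and hence $\ell(IR)+d$ over $K$. Therefore
$$\ell(IR)+d\le\dim G/\mathfrak qG\le\dim G/x_0G\le2d,$$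
and $\ell(IR)\le d$. The residue field $\kappa(\mathfrak q)$ contains $K$, so it is infinite, and (F6) gives a reduction $J\subseteq IR$ of $IR$ with $\ell(IR)$ generators. By (F1) $\sqrt J=\sqrt{IR}=IR$, which has height $d$, so Krull gives $\ell(IR)\ge d$. Thus $\ell(IR)=d$, and $J$ has $d$ generators.

**Step 4.** *We check that $J$ and $x_0$ give a system of parameters.* The element $x_0$ is nonzero in the one-dimensional local domain $A$, and it lies in its maximal ideal, so $A/x_0A$ is artinian. As $\sqrt J=IR$, the ideal $(J,x_0)$ is primary to the maximal ideal, and it has $d+1=\dim R$ generators. We also note that $\operatorname{length}(A/x_0A)=m$. Indeed, let $T=S_X/x_0S_X$ and let $P_i$ be a coordinate not in $\mathfrak q$. Then $T[1/P_i]=T'[P_i^{\pm1}]$ with $T'$ the coordinate ring of $X\cap H\cap\{P_i\ne0\}$. So $T_{\mathfrak q}=A/x_0A$ is a flat local extension of $\mathcal O_{X\cap H,Y}$ whose maximal ideal is generated by that of $\mathcal O_{X\cap H,Y}$, and the lengths agree.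

Put $e=e((J,x_0);R)$.

**Step 5.** *We compute $e$ along the diagonal: $e=m$.* Apply (F4) with generators of $J$ first and $x_0$ second. The only minimal prime of $J$ is $IR$, with $\dim R/IR=1$ and $\operatorname{ht}IR=d$. So $e=e(x_0;A)\cdot e(JR_{IR};R_{IR})$. By (F2) and Step 4, $e(x_0;A)=m$. The ring $R_{IR}=B_I$ is the local ring of $\operatorname{Spec}B$ at the generic point of the diagonal. Since $x_0\notin I$, it is a local ring of $\operatorname{Spec}B[1/x_0]=V\times V\times\mathbb G_m$, which is smooth; so it is regular, with maximal ideal $IR_{IR}$. By (F1) and (F2), $e(JR_{IR};R_{IR})=e(IR_{IR};R_{IR})=1$.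

**Step 6.** *We compute $e$ along the boundary: $e=m^2$.* Since $x_0$ is a nonzerodivisor on $R$, (F5) and (F1) give $e=e(J;R/x_0R)=e(I;R/x_0R)$. Here $R/x_0R=(T\otimes_KT)_{\mathfrak Q}$, of dimension $d$. Let $\hat Y_i$ be the cones over the components of $X\cap H$. As $K$ is algebraically closed, the components of $\operatorname{Spec}(T\otimes_KT)$ are the products $\hat Y_i\times\hat Y_j$, all of dimension $2d$. Such a product contains the diagonal of $\hat Y$ only if $\hat Y\subseteq\hat Y_i$ and $\hat Y\subseteq\hat Y_j$, that is, $\hat Y_i=\hat Y_j=\hat Y$. So $R/x_0R$ has one minimal prime $\mathfrak p$, that of $\hat Y\times\hat Y$.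

The quotient by $\mathfrak p$ is the local ring of $\hat Y\times\hat Y$ at the generic point of its diagonal. That point lies in $\hat Y_{\rm reg}\times\hat Y_{\rm reg}$, so this ring is regular, of dimension $2d-d=d$. Its maximal ideal is generated by $I$, since setting $P'=P$ in $S_X/\mathfrak q\otimes_KS_X/\mathfrak q$ gives $S_X/\mathfrak q$. So it has multiplicity $1$ with respect to $I$.

The artinian ring $T_{\mathfrak q}$ has length $m$, hence a filtration with $m$ factors $\kappa(\mathfrak q)$. So $T_{\mathfrak q}\otimes_KT_{\mathfrak q}$ has one with $m^2$ factors $\kappa(\mathfrak q)\otimes_K\kappa(\mathfrak q)$, which is a domain as $K$ is algebraically closed. Elements $s\otimes1$ and $1\otimes s$ with $s\notin\mathfrak q$ are not in the prime of $\hat Y\times\hat Y$, so $(T\otimes_KT)_{\mathfrak p}$ is a localization of $T_{\mathfrak q}\otimes_KT_{\mathfrak q}$, in which each factor becomes the fraction field of $\kappa(\mathfrak q)\otimes_K\kappa(\mathfrak q)$. Its length is therefore $m^2$, and (F3) gives $e=m^2\cdot1$.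

Hence $m=m^2$, and $m=1$ since $m\ge1$. $\blacksquare$

## Equality for hypersurfaces and curves, and sharpness

**Corollary 8.**

1. (Hypersurfaces) Let $V=\{f=0\}\subset\mathbb A^n$, $n\ge2$, be a smooth irreducible hypersurface, with $f$ irreducible of degree $D$ and top form $f_D$. Then $\deg(TV)=D^2$ if and only if $f_D$ is squarefree.
2. (Curves) For a smooth irreducible curve $C\subset\mathbb A^n$, $n\ge2$, of degree $D$ and with projective closure $X$: $\deg(TC)=D^2$ if and only if $C$ lies in an affine plane and $X$ meets $H$ in $D$ distinct points.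
3. (Sharpness) For all $1\le d<n$ and $D\ge1$ there is a smooth irreducible $V\subset\mathbb A^n$ of dimension $d$ and degree $D$ with $\deg(TV)=D^2$. So any admissible $P$ in the question satisfies $P(n,D)\ge D^2$ for all $n\ge2$, $D\ge1$, and $x^2$ is optimal.

*Proof of 1.* Here $d=n-1\ge1$, $2d\ge n$, $2d-n=n-2$, and $X\cap H=\{f_D=0\}\subset\mathbb P^{n-1}$ is of pure dimension $n-2$. If $f_D$ is squarefree, this scheme is reduced, hence smooth on a dense open subset, so $\dim S<n-2$ and Theorem 7.1 gives equality. If $f_D$ is not squarefree, a component of $X\cap H$ has multiplicity at least $2$, and Theorem 7.2(a) gives $\deg(TV)<D^2$. $\square$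

*Proof of 2.* If $C$ lies in an affine plane, an affine change of coordinates places $C$ in $\mathbb A^2\times\{0\}$ and $TC$ in $\mathbb A^4\times\{0\}$ without changing degrees. Then part 1 with $n=2$ applies, and $f_D$ is squarefree if and only if $X$ meets $H$ in $D$ distinct points.

Now suppose that $C$ lies in no affine plane, so $n\ge3$, and that $\deg(TC)=D^2$. We derive a contradiction by showing that the chord directions fill a surface, against Theorem 7.2(b). Note that the linear span of $X$ has dimension at least $3$, since a projective plane containing $X$ would meet $\mathbb A^n$ in an affine plane containing $C$.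

**Step 1.** *We show that $X$ is a smooth projective curve, transverse to $H$.* By Theorem 7.2(a), the finite scheme $X\cap H$ is reduced. So at each of its points a local equation of $H$ generates the maximal ideal of the one-dimensional local ring of $X$. Hence $X$ is smooth there, and its tangent line is not contained in $H$. As $C$ is smooth, $X$ is smooth.

**Step 2.** *We define the secant variety.* For $(p,p')\in X\times X$ let $\ell(p,p')$ be the line through $p,p'$ if $p\ne p'$, and the tangent line at $p$ if $p=p'$. This is a morphism from $X\times X$ to the Grassmannian of lines. Away from the diagonal this is clear. Near $(p_0,p_0)$, let $a=(a_1,\dots,a_n)$ be affine coordinates on $X$ in a chart containing $p_0$, and choose $i$ such that $a_i-a_i(p_0)$ is a local parameter at $p_0$. Then $\delta=a_i(p')-a_i(p)$ generates the ideal of the diagonal near $(p_0,p_0)$, by Nakayama, since $da_i$ generates the differentials there. So $a(p')-a(p)=\delta\cdot c(p,p')$ with regular $c$. On the diagonal $c$ is the derivative $da/da_i$, which is a tangent vector and is nonzero as its $i$-th entry is $1$.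 After shrinking the neighborhood, $c\ne0$ throughout, and $\ell(p,p')$ is spanned by $(1,a(p))$ and $(0,c(p,p'))$, which depends regularly on $(p,p')$.

Let $\mathrm{Sec}(X)=\bigcup\ell(p,p')$. It is the image of a $\mathbb P^1$-bundle over $X\times X$, so it is closed and irreducible of dimension at most $3$.

**Step 3.** *We show that $\dim\mathrm{Sec}(X)=3$.* For $p\in X$, the cone $\bigcup_{p'}\ell(p,p')$ is closed and irreducible, contains $X$, and has dimension $2$ because $X$ is not a line. It lies in $\mathrm{Sec}(X)$. If $\dim\mathrm{Sec}(X)\ne3$, then $\dim\mathrm{Sec}(X)=2$ and the cone equals $\mathrm{Sec}(X)$. So every $p\in X$ is a vertex of $\mathrm{Sec}(X)$, where $v$ is a vertex if $\mathrm{Sec}(X)$ contains the line $vs$ for every $s\in\mathrm{Sec}(X)$, $s\ne v$. Vertices lie in $\mathrm{Sec}(X)$. They form a linear subspace: let $v\ne w$ be vertices and $s\in\mathrm{Sec}(X)$. The line $vw$ lies in $\mathrm{Sec}(X)$. If $s\notin vw$, the line $ws$ lies in $\mathrm{Sec}(X)$, and so do the lines $vz$ for $z\in ws$, which fill the plane spanned by $v,w,s$. In either case, for $u$ on $vw$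 with $u\ne s$, the line $us$ lies in $\mathrm{Sec}(X)$; so $u$ is a vertex. This linear subspace contains $X$, so it has dimension at least $3$, yet it lies in the surface $\mathrm{Sec}(X)$: a contradiction.

**Step 4.** *We show that $\dim E=2$.* By Step 3, $\mathrm{Sec}(X)\cap H$ is nonempty with all components of dimension at least $2$. A line $\ell(p,p')$ lies in $H$ only if $p,p'$ are in the finite set $X\cap H$, and then $p\ne p'$ by Step 1. Let $N\subset X\times X$ be the finite set of such pairs. Then $\mathrm{Sec}(X)\cap H$ is the union of finitely many lines and the image of the morphism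
$$\sigma:(X\times X)\setminus N\to H,\qquad(p,p')\mapsto\ell(p,p')\cap H.$$
So the image of $\sigma$ has dimension $2$. For $p\ne p'$ in $C$ the line through $[1:p]$ and $[1:p']$ meets $H$ in $[0:p'-p]$, so $\sigma(p,p')=[p'-p]$. Such pairs are dense in $X\times X$, so the image of $\sigma$ lies in $E$. Hence $\dim E=2=2d$, which contradicts Theorem 7.2(b). $\square$

A concrete case: let $a_1,a_2,a_3\in K$ be distinct, $\Pi=\prod(s-a_i)$, and let $C\subset\mathbb A^3$ consist of the points $\big(\tfrac1{s-a_1},\tfrac1{s-a_2},\tfrac1{s-a_3}\big)$ together with the origin ($s=\infty$). The polynomials $\Pi$, $\Pi/(s-a_i)$ form a basis of the polynomials of degree at most $3$, so $X$ is a twisted cubic, $D=3$, and $X$ meets $H$ in three reduced points. The tangent vectors at $s\neq\infty$ are the multiples of $\big((s-a_i)^{-2}\big)_i$. A generic $L$ of codimension two misses the line of tangent vectors at the origin, and restricts to two equations $A_j/\Pi+wB_j/\Pi^2=0$ with $\deg A_j\le3$, $\deg B_j\le4$. The three polynomials $\Pi^2/(s-a_i)^2$ have no common zero, so generic $B_1,B_2$ have none, and the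 solutions correspond to roots of $A_1B_2-A_2B_1$. This polynomial is not identically zero, as $L\cap TC$ is finite. So $\deg(TC)\le7<9$, although $X\cap H$ is reduced.

*Proof of 3.* We first find a smooth irreducible hypersurface $X\subset\mathbb P^{d+1}$ of degree $D$. This is Bertini (Hartshorne II.8.18, valid in every characteristic); here is the count. At $x=[1:0:\dots:0]$ a form $F=ax_0^D+x_0^{D-1}\lambda+\cdots$, with $\lambda$ linear in the other variables, defines a hypersurface that is singular at $x$ (or $F=0$) exactly when $a=0$ and $\lambda=0$, which is $d+2$ independent linear conditions; any other point is equivalent to this one by a change of coordinates. As $x$ varies in dimension $d+1$, the bad forms have codimension at least one, so a smooth $X=\{F=0\}$ exists. If $F=F'F''$ with nonconstant factors, they have a common zero since $d+1\ge2$, and $X$ is singular there; so $F$ is irreducible.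

Each point of $X$ has one tangent hyperplane, so the hyperplanes tangent to $X$ form a family of dimension at most $d$. Hence some hyperplane of $\mathbb P^{d+1}$ is nowhere tangent to $X$; call it $H$ and take it as $x_0=0$. Then $X\not\subseteq H$ and $X\cap H$ is smooth, hence reduced. So $V=X\setminus H\subset\mathbb A^{d+1}$ is smooth and irreducible of dimension $d$ and degree $D$, with squarefree top form, and $\deg(TV)=D^2$ by part 1. Embedding $\mathbb A^{d+1}$ linearly in $\mathbb A^n$ changes neither degree. $\blacksquare$

## Divided differences and the degree of jet varieties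

Tangent vectors are limits of pairs of points, and $m$-jets are limits of $(m+1)$-tuples of points. For smooth $V$ let
$$J_mV=\Big\{(p_0,\dots,p_m):f\Big(\sum_{i=0}^mp_i\varepsilon^i\Big)\equiv0\bmod\varepsilon^{m+1}\ \ \forall f\in I(V)\Big\}\subseteq\mathbb A^{(m+1)n}$$
be the $m$-th jet variety. Since $f(p_0+p_1\varepsilon)\equiv f(p_0)+\nabla f(p_0)\cdot p_1\,\varepsilon$ modulo $\varepsilon^2$, $J_1V=TV$. For the parabola $y=x^2$, $J_2V$ is given by $y_0=x_0^2$, $y_1=2x_0x_1$, $y_2=x_1^2+2x_0x_2$.

**Theorem 9.** If $V$ is smooth, then $\deg(J_mV)\le\deg(V)^{m+1}$.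

*Proof.*

**Step 1.** *We show that $J_mV$ is irreducible of dimension $(m+1)d$.* Let $U=\{g\ne0\}$ and $f_1,\dots,f_r$ be as in Lemma 2; such $U$ cover $V$. Over $p_0\in U$ the conditions for $f_1,\dots,f_r$ suffice: if $f\in I(V)$, then $g^Nf=\sum a_if_i$ for some $N$, and $g(\sum p_i\varepsilon^i)$ is a unit modulo $\varepsilon^{m+1}$. These conditions read $f_i(p_0)=0$ and, for $1\le k\le m$,
$$\nabla f_i(p_0)\cdot p_k+(\text{polynomial in }p_0,\dots,p_{k-1})=0.$$
Because of the nonvanishing minor, for each $k$ in turn one solves for $r$ coordinates of $p_k$. So over $U$, $J_mV\cong(V\cap U)\times\mathbb A^{md}$. These open pieces are irreducible and meet pairwise, which proves the claim.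

**Step 2.** *We construct the family.* Fix distinct $s_0,\dots,s_m\in K$, write $\gamma(\tau)=\sum_{i=0}^mp_i\tau^i$, and let
$$\mathcal W^*_{\rm aff}=\{(p_0,\dots,p_m,t):t\ne0,\ \gamma(ts_j)\in V,\ 0\le j\le m\}.$$
For fixed $t\ne0$ the map $(p_i)_i\mapsto(\gamma(ts_j))_j$ is a linear automorphism (Vandermonde), so the fiber is a linear image of $V^{m+1}$. As in Lemma 3, the homogeneous coordinate ring of the closure of $V^{m+1}$ is the $(m+1)$-fold tensor product of $S_X$ over $K[x_0]$: it is free over $K[x_0]$, and inverting $x_0$ gives $K[V]^{\otimes(m+1)}[x_0^{\pm1}]$, a domain. Its Hilbert series is $b^{m+1}/(1-s)=h^{m+1}/(1-s)^{(m+1)d+1}$, so this closure has dimension $(m+1)d$ and degree $D^{m+1}$. Let $\mathcal W$ be the closure of $\mathcal W^*_{\rm aff}$ in $\mathbb P^{(m+1)n}\times\mathbb A^1$. Over $\mathbb G_m$ the linear automorphisms extend to projective space and identify it with $\overline{V^{m+1}}\times\mathbb G_m$. Its coordinate ring over $K[t]$ is therefore a domain of dimension $(m+1)d+2$, whose graded pieces are free over $K[t]$, of rank equal to the Hilbert function of $\overline{V^{m+1}}$.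 As in Proposition 4, $\mathcal W_0$ is pure of dimension $(m+1)d$ and of degree $D^{m+1}$.

**Step 3.** *We recall divided differences, which divide by the right powers of $t$.* Let $c_a$ be the complete homogeneous symmetric polynomial of degree $a$ ($c_0=1$, and $c_a=0$ for $a<0$). For $h(\tau)=\sum_kh_k\tau^k$ put
$$h[\tau_0,\dots,\tau_j]=\sum_kh_k\,c_{k-j}(\tau_0,\dots,\tau_j).$$
This is polynomial in the $h_k$ and $\tau_i$, and it equals $h_j$ at $\tau_0=\dots=\tau_j=0$. From $\sum_ac_a(\tau_0,\dots,\tau_j)z^a=\prod_i(1-\tau_iz)^{-1}$ and $\frac1{1-\tau z}-\frac1{1-\tau'z}=\frac{(\tau-\tau')z}{(1-\tau z)(1-\tau'z)}$ we get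
$$h[\tau_0,\dots,\tau_{j-1},\tau]=h[\tau_0,\dots,\tau_{j-1},\tau_j]+(\tau-\tau_j)\,h[\tau_0,\dots,\tau_j,\tau].$$
Start from $h(\tau)=h[\tau]$, apply this for $j=0,1,\dots,l$, and set $\tau=\tau_l$; the remainder has the factor $\tau-\tau_l$, so
$$h(\tau_l)=\sum_{j=0}^lh[\tau_0,\dots,\tau_j]\prod_{i<j}(\tau_l-\tau_i).\tag{5}$$
For distinct $\tau_0,\dots,\tau_m$ this system is triangular with nonzero diagonal, so all $h[\tau_0,\dots,\tau_j]$, $j\le m$, vanish if and only if all $h(\tau_j)$, $j\le m$, vanish.

**Step 4.** *We show that $J_mV\subseteq\mathcal W_0$, as in Lemma 5.* Let $z_0=(p_0^0,\dots,p_m^0)\in J_mV$ and choose $U\ni p_0^0$ and $f_1,\dots,f_r$ as in Lemma 2. Let $Z\subseteq\mathbb A^{(m+1)n+1}$ be defined by the $(m+1)r$ equations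
$$(f_i\circ\gamma)[ts_0,\dots,ts_j]=0\qquad(i\le r,\ 0\le j\le m).$$
At $t=0$ the left-hand sides are the coefficients of $f_i(\gamma(\tau))$ of degree $j\le m$, so $(z_0,0)\in Z$. Every component of $Z$ through $(z_0,0)$ has dimension at least $(m+1)n+1-(m+1)r=(m+1)d+1$. On the open neighborhood $\Omega=\{p_0\in U,\ \gamma(ts_j)\in U\ \forall j\}$ of $(z_0,0)$, the set $Z\cap\{t=0\}$ is $J_mV|_U$ by Step 1, of dimension $(m+1)d$. So, as in Lemma 5, $(z_0,0)$ lies in the closure of $Z\cap\Omega\cap\{t\ne0\}$. At points of this set the nodes $ts_j$ are distinct, so (5) gives $f_i(\gamma(ts_j))=0$; as $\gamma(ts_j)\in U$, we get $\gamma(ts_j)\in V$ for all $j$. Thus the set lies in $\mathcal W^*_{\rm aff}$, and $z_0\in\mathcal W_0$.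

**Step 5.** *We compare degrees.* The closure of $J_mV$ is irreducible of dimension $(m+1)d$ and is contained in $\mathcal W_0$, which is pure of that dimension. So it is a component of $\mathcal W_0$, and $\deg(J_mV)\le\deg\mathcal W_0=D^{m+1}$. $\blacksquare$
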